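\title{Cantor sets in $\mathbb{C}^2$ with equal and nontrivial polynomial and rational hulls}

\begin{abstract}
We construct a Cantor set in $\mathbb{C}^2$ whose polynomial and rational hulls coincide and contain a ball. The construction works in $\mathbb{C}^N$ for every $N\ge 2$. The Cantor set is obtained from a star-shaped compact set $K$ by removing thin gaps around countably many spheres, and $K$ is shaped so that inside the gaps it is a superlevel set of a strictly plurisubharmonic function. By the maximum principle, no zero set of a polynomial can then meet $K$ only in the gaps.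
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X\subset\mathbb{C}^N$ be compact. Throughout, \emph{polynomial} means holomorphic polynomial, and $Z(p)$ is the zero set of $p$ in $\mathbb{C}^N$. The \emph{polynomial hull} and the \emph{rational hull} of $X$ are
\begin{align*}
\widehat X&=\{z\in\mathbb{C}^N : |p(z)|\le \max_X|p| \text{ for every polynomial } p\},\\
h_r(X)&=\{z\in\mathbb{C}^N : p(z)\in p(X) \text{ for every polynomial } p\}.
\end{align*}
Replacing $p$ by $p-p(z)$, one sees that $z\in h_r(X)$ if and only if every polynomial that vanishes at $z$ has a zero on $X$. So $z$ lies outside $\widehat X$ when some polynomial is larger at $z$ than on $X$, and outside $h_r(X)$ when some zero set $Z(p)$ passes through $z$ and misses $X$. The definitions give $X\subset h_r(X)\subset\widehat X$, and both hulls increase with $X$. The set $\widehat X$ is compact (it is closed, and the coordinate functions are bounded on it), and it is its own polynomial hull, because $\max_{\widehat X}|p|=\max_X|p|$. A hull is \emph{nontrivial} if it is strictly larger than $X$, and $X$ is \emph{polynomially convex} if $\widehat X=X$.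

The two hulls can be far apart. In $\mathbb{C}$ the polynomial $p(z)=z$ shows that $h_r(X)=X$ for every $X$, while the polynomial hull of the unit circle is the closed disc. In $\mathbb{C}^2$ the coordinate functions show that a product $X_1\times X_2$ of plane sets has trivial rational hull; this applies to the torus $\{|z_1|=|z_2|=1\}$, whose polynomial hull is the closed bidisc by the maximum principle in each variable. The unit sphere $S$ in $\mathbb{C}^2$ behaves differently. If $Z(p)$ met the closed unit ball but not $S$, then $|z|^2$ would attain its maximum over the part of $Z(p)$ in the ball at an interior point. This is impossible, because a holomorphic disc contained in $Z(p)$ passes through that point (Lemma~\ref{lem:disc}). Hence $h_r(S)$ contains the ball, and both hulls of $S$ equal the ball.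

A \emph{Cantor set} is a subset of $\mathbb{C}^N$ homeomorphic to the middle-thirds Cantor set. By a result of Izzo there is a Cantor set in $\mathbb{C}^3$ whose polynomial and rational hulls are nontrivial and coincide. The problem treated here comes from Izzo's paper \cite{Izzo}:
\begin{quote}
\emph{Is there a Cantor set $X\subset\mathbb{C}^2$ with $X\subsetneq h_r(X)=\widehat X$?}
\end{quote}
The simplest Cantor sets fail. Products have trivial rational hull. So do small sets: if $z\in h_r(X)\setminus X$, then $X$ meets every complex line through $z$, so the Lipschitz map $x\mapsto[x-z]$ sends $X$ onto $\mathbb{P}^1$ and $X$ has positive two-dimensional Hausdorff measure. One might expect every Cantor set in $\mathbb{C}^2$ to fail. The sphere stops algebraic curves because it encloses the ball, whereas a Cantor set encloses nothing: it has gaps at every scale, and a curve through a given point seems free to escape through them. The gaps can, however, be shaped so that no curve escapes.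

\begin{theorem}\label{thm:main}
There is a Cantor set $X\subset\mathbb{C}^2$ with $X\subsetneq h_r(X)=\widehat X$; moreover $\widehat X\supset\{|z|^2\le 7/8\}$.
\end{theorem}

This is a special case of a statement valid in every dimension $N\ge2$. A set $K$ is \emph{star-shaped} if $sK\subset K$ for all $s\in[0,1]$, and
\[
Rf(z)=\frac{d}{dt}\Big|_{t=1}f(tz)
\]
is the radial derivative of a smooth function $f$.

\begin{theorem}\label{thm:general}
Let $N\ge2$ and let $\tau_0\in C^\infty(\mathbb{C}^N,\mathbb{R})$ satisfy:
\begin{itemize}
\item $D:=\{\tau_0\ge-1\}$ is compact, and $\tau_0(0)>1/2$;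
\item $R\tau_0\le 0$ everywhere, and $R\tau_0<0$ on $\{|\tau_0|\le1\}$.
\end{itemize}
Then there are a star-shaped compact set $K$ with $\{\tau_0\ge \frac12\}\subset K\subset\{\tau_0\ge-\frac12\}$ and a Cantor set $X\subset K$ such that $h_r(X)=\widehat X=\widehat K$.
\end{theorem}

To deduce Theorem~\ref{thm:main}, take $N=2$ and $\tau_0=4(1-|z|^2)$. Then $D=\{|z|^2\le5/4\}$, $\tau_0(0)=4$, and $R\tau_0=-8|z|^2$ vanishes only at $0$, where $\tau_0>1$. The theorem gives $\widehat X\supset K\supset\{\tau_0\ge\frac12\}=\{|z|^2\le7/8\}$, and $\widehat X\ne X$ because a totally disconnected set contains no ball.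

To prove $\widehat K\subset h_r(X)$ one has to move a zero of a polynomial from $\widehat K$ to $X$. Section~\ref{sec:zeros} does this in two steps: from $\widehat K$ to $K$ when $K$ is star-shaped, and from $K$ to $K\setminus U$ when $K$ is a superlevel set of a function that is strictly plurisubharmonic on the open set $U$. It remains to find $K$ and $U$ with both properties and with $K\setminus U$ totally disconnected. Section~\ref{sec:one} cuts a deformed ball in $\mathbb{C}^2$ into two pieces by hand, Section~\ref{sec:step} shows how to make a further cut without spoiling the earlier ones, and Section~\ref{sec:limit} passes to the limit. Section~\ref{sec:more} places $X$ near a given star-shaped set, determines the dimensions in which such Cantor sets exist, and draws consequences for the uniform algebra generated by the polynomials on $X$.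

\section{Moving a zero from $\widehat K$ to $K\setminus U$}\label{sec:zeros}

\subsection*{Star-shaped sets}
We use the Oka--Weil theorem: if $L\subset\mathbb{C}^N$ is compact and polynomially convex, then every function holomorphic on a neighborhood of $L$ is a uniform limit on $L$ of polynomials.

\begin{proposition}\label{prop:star}
Let $K\subset\mathbb{C}^N$ be compact, nonempty and star-shaped. A polynomial $p$ with no zero on $K$ has no zero on $\widehat K$. In other words, $h_r(K)=\widehat K$.
\end{proposition}

\begin{proof}
We deform $p$ to a constant through polynomials that stay away from $0$ on $K$, and show that no zero can appear on $\widehat K$ along the way. Let $p_s(z)=p(sz)$ for $s\in[0,1]$, and let $\gamma=\min_K|p|>0$. Since $sK\subset K$, we have $|p_s|\ge\gamma$ on $K$ for every $s$. Let $S$ be the set of $s\in[0,1]$ for which $p_s$ has a zero on $\widehat K$. It is closed because $\widehat K$ is compact, and $0\notin S$ because $p_0\equiv p(0)$ and $0\in K$.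

Suppose $S\neq\emptyset$ and let $s_0=\min S>0$. Fix $s<s_0$. The function $1/p_s$ is holomorphic near the polynomially convex set $\widehat K$, so there are polynomials $q_j\to 1/p_s$ uniformly on $\widehat K$. For $z\in\widehat K$ we have $|q_j(z)|\le\max_K|q_j|$, and in the limit $|1/p_s(z)|\le\max_K|1/p_s|\le1/\gamma$. Thus $|p_s|\ge\gamma$ on $\widehat K$ for all $s<s_0$. Letting $s\uparrow s_0$ gives $|p_{s_0}|\ge\gamma$ on $\widehat K$, contrary to $s_0\in S$. Hence $S=\emptyset$, and in particular $1\notin S$.
\end{proof}

The hypothesis enters through the lower bound on $K$ that is uniform in $s$. For the torus and $p=z_1-\frac12$ this bound fails at $s=\frac12$, and so does the conclusion.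

\subsection*{The Levi form}
For a real smooth function $f$ near $z\in\mathbb{C}^N$ and $v\in\mathbb{C}^N$ put
\[
\partial f(v)=\sum_j f_{z_j}(z)\,v_j,\qquad \mathcal{L}_f(v)=\mathcal{L}_f(z;v)=\sum_{j,k}f_{z_j\bar z_k}(z)\,v_j\bar v_k .
\]
The function $f$ is \emph{strictly plurisubharmonic} (strictly psh) at $z$ if $\mathcal{L}_f(z;v)>0$ for all $v\ne0$. The set of such points is open, and on a compact subset of it $\mathcal{L}_f(z;v)\ge a|v|^2$ for some $a>0$. For real smooth $f,g$, a smooth $h:\mathbb{R}\to\mathbb{R}$, and a holomorphic map $\varphi$ from a plane domain to $\mathbb{C}^N$, the product and chain rules give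
\begin{align}
\mathcal{L}_{fg}(v)&=f\,\mathcal{L}_g(v)+g\,\mathcal{L}_f(v)+2\operatorname{Re}\big(\partial f(v)\overline{\partial g(v)}\big),\label{eq:product}\\
\mathcal{L}_{h(f)}(v)&=h'(f)\,\mathcal{L}_f(v)+h''(f)\,|\partial f(v)|^2,\label{eq:chain}\\
\Delta(f\circ\varphi)&=4\,\mathcal{L}_f(\varphi;\varphi').\label{eq:disc}
\end{align}
We write $\langle z,w\rangle=\sum_j z_j\bar w_j$. The Levi form of $|z|^2$ is $|v|^2$, and that of a real-affine function is $0$.

\subsection*{Zero sets have no strictly psh maxima}
The following lemma is where the dimension enters the construction. It rests on the Newton--Puiseux theorem: if $q(u,w)$ is a polynomial in two variables with $q(0,0)=0$ and $q(0,w)\not\equiv0$, then there are an integer $k\ge1$ and a function $\alpha$ holomorphic near $0\in\mathbb{C}$ with $\alpha(0)=0$ and $q(\zeta^k,\alpha(\zeta))\equiv0$.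

\begin{lemma}\label{lem:disc}
Let $N\ge2$, let $p$ be a polynomial, let $U\subset\mathbb{C}^N$ be open, and let $a\in Z(p)\cap U$. Then there is a nonconstant holomorphic map $\varphi$ from the unit disc to $Z(p)\cap U$ with $\varphi(0)=a$. If $f$ is smooth and strictly psh on $U$, then $f|_{Z(p)\cap U}$ does not attain a maximum at $a$.
\end{lemma}

\begin{proof}
If $p$ vanishes on a whole complex line through $a$, let $\varphi$ parametrize a small disc in that line. Otherwise choose linearly independent $v_1,v_2\in\mathbb{C}^N$ and put $q(u,w)=p(a+uv_1+wv_2)$. Then $q(0,w)\not\equiv0$, and $\zeta\mapsto a+\zeta^kv_1+\alpha(\zeta)v_2$ is a nonconstant map into $Z(p)$; restrict it to a small disc and rescale.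

By \eqref{eq:disc}, $f\circ\varphi$ has nonnegative Laplacian. If it had a maximum at $0$, it would be constant by the maximum principle for subharmonic functions. Then $\mathcal{L}_f(\varphi;\varphi')\equiv0$, so $\varphi'\equiv0$, although $\varphi$ is nonconstant.
\end{proof}

\begin{lemma}\label{lem:gap}
Let $N\ge2$, let $\tau:\mathbb{C}^N\to\mathbb{R}$ be continuous with $K=\{\tau\ge0\}$ compact, and let $U$ be an open set on which $\tau$ is smooth and strictly psh. Every polynomial with a zero on $K$ has a zero on $K\setminus U$.
\end{lemma}

\begin{proof}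
Let $E=Z(p)\cap K\neq\emptyset$, and let $a$ be a point of the compact set $E$ where $\tau|_E$ is largest. At the points of $Z(p)\setminus K$ we have $\tau<0\le\tau(a)$, so $a$ maximizes $\tau$ over all of $Z(p)$. By Lemma~\ref{lem:disc}, $a\notin U$.
\end{proof}

For $N=1$ and $a\in K\cap U$, the polynomial $z-a$ violates the conclusion. The two steps combine as follows.

\begin{proposition}\label{prop:criterion}
In the situation of Lemma~\ref{lem:gap}, suppose that $K$ is nonempty and star-shaped. Then $K\setminus U\neq\emptyset$, and every compact set $X$ with $K\setminus U\subset X\subset K$ satisfies $h_r(X)=\widehat X=\widehat K$.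
\end{proposition}

\begin{proof}
Lemma~\ref{lem:gap} with $p=0$ gives $K\setminus U\ne\emptyset$. Let $z\in\widehat K$ and $p(z)=0$. Then $p$ has a zero on $K$ by Proposition~\ref{prop:star}, and hence on $K\setminus U\subset X$ by Lemma~\ref{lem:gap}. So $\widehat K\subset h_r(X)\subset\widehat X\subset\widehat K$.
\end{proof}

\section{One wall}\label{sec:one}

The open set $U$ will be a union of thin neighborhoods, the \emph{gaps}, of hypersurfaces, the \emph{walls}, that cut $K$ into pieces. Two observations show what cannot work.

\emph{The set $K$ cannot be a ball.} If $|a|=1$, the complex hyperplane $\{\langle z,a\rangle=1\}$ meets the closed unit ball only at $a$, by the Cauchy--Schwarz inequality. So a subset of the ball whose rational hull is the ball contains the whole unit sphere. Where a gap crosses the boundary, $K$ has to be deformed.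

\emph{The walls cannot be flat.} If $\lambda$ is complex-linear and the wall $\{\operatorname{Re}\lambda=c\}$ contains a point $a\in K$, then $Z(\lambda-\lambda(a))$ meets $K$ and lies inside the wall.

Spheres contain no holomorphic discs, by Lemma~\ref{lem:disc} with $p=0$ in mind: $|z-m|^2\circ\varphi$ has Laplacian $4|\varphi'|^2$. We therefore take spheres as walls, and we deform the ball by adding to its defining function a function of the wall that is small but steep.

\begin{example}\label{ex:one}
Let $N=2$, $\tau_0=4(1-|z|^2)$, $D=\{|z|^2\le5/4\}$, and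
\[
\rho(z)=|z|^2-9\operatorname{Re}z_1+\tfrac{17}{4}=|z-(\tfrac92,0)|^2-16 .
\]
The wall $\{\rho=0\}$ is a sphere of radius $4$ through $(\frac12,0)$. Let $\theta(s)=2+\int_0^s\beta(t)\,dt$, where $\beta:\mathbb{R}\to[0,1]$ is smooth, equals $1$ on $[-1,1]$ and vanishes outside $[-2,2]$. Then $\theta$ is nondecreasing, $0\le\theta\le4$, and $\theta(s)=2+s$ for $|s|\le1$. Put
\[
\tau_1=\tau_0+\tfrac18\,\theta(64\rho),\qquad K_1=\{\tau_1\ge0\},\qquad U_1=\{|\rho|<\tfrac1{64}\}.
\]
Since $0\le\tau_1-\tau_0\le\frac12$, we have $\{|z|\le1\}\subset K_1\subset\{|z|^2\le9/8\}$. In the gap $U_1$,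
\[
\tau_1=4-4|z|^2+\tfrac14+8\rho=4|z|^2-72\operatorname{Re}z_1+\tfrac{153}{4}=4|z-(9,0)|^2-\tfrac{1143}{4}.
\]
The slope $8$ has overcome the coefficient $-4$ of $|z|^2$: the function $\tau_1$ is strictly psh on $U_1$, and there $K_1$ is the exterior of a ball (Figure~\ref{fig:one}). Next, $R\rho=2|z|^2-9\operatorname{Re}z_1=\rho+|z|^2-\frac{17}4\le\rho-3$ on $D$, and $\theta'(64\rho)\ne0$ only where $|\rho|\le\frac1{32}$. Hence
\[
R\tau_1=-8|z|^2+8\,\theta'(64\rho)\,R\rho\le0\quad\text{on } D,
\]
so $\tau_1$ is nonincreasing along rays in the ball $D$, and $K_1$ is star-shaped. By Proposition~\ref{prop:criterion}, both hulls of $Y=K_1\setminus U_1$ equal $\widehat{K_1}$, and they contain the unit ball. But $Y$ is disconnected: $|\rho|\ge\frac1{64}$ on $Y$, and $Y$ contains the points $0$ and $(1,0)$, where $\rho=\frac{17}4$ and $\rho=-\frac{15}4$.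
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\fill[gray!30] (0.7,0.9) arc (52.13:307.87:1.1402) arc (193.325:188.048:3.9051) arc (-40.80:40.80:0.8367) arc (171.952:166.675:3.9051) -- cycle;
\begin{scope}[shift={(2.25,0)}]
\fill[white] (135:1.7923) arc (135:225:1.7923) -- (225:1.7066) arc (225:135:1.7066) -- cycle;
\draw[dashed] (135:1.7923) arc (135:225:1.7923);
\draw[dashed] (135:1.7066) arc (135:225:1.7066);
\end{scope}
\draw[thick] (0.7,0.9) arc (52.13:307.87:1.1402) arc (193.325:188.048:3.9051) arc (-40.80:40.80:0.8367) arc (171.952:166.675:3.9051) -- cycle;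
\fill (0,0) circle (0.02) node[left] {$0$};
\node at (-0.45,0.5) {$\rho>\delta$};
\node[right] at (0.88,0) {$\rho<-\delta$};
\node[right] at (1.06,1.18) {gap $|\rho|<\delta$};
\end{tikzpicture}
\caption{A real two-dimensional slice of a ball deformed along one spherical wall $\{\rho=0\}$, with proportions exaggerated and corners not smoothed. The heavy curve bounds the star-shaped set $K_1$. Its radius drops across the gap $\{|\rho|<\delta\}$, and inside the gap $K_1$ is the exterior of a large ball centered far to the right. The shaded set, $K_1$ minus the gap, has two pieces and the same hulls as $K_1$.}\label{fig:one}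
\end{figure}

Two features of the example persist in general. The added function has small height $\kappa$ and large slope $\kappa/\delta$, where $\delta$ is the width of the gap, and the slope is made large by choosing $\delta$ after $\kappa$. The large slope also appears in $R\tau_1$, and it is harmless there only because of the sign of $R\rho$: the wall must turn its convex side to the origin.

A second wall $\{\rho_2=0\}$ raises a new difficulty, because walls that separate all pairs of points must cross. A bounded nondecreasing profile $\theta$ has $\theta''<0$ somewhere, and by \eqref{eq:chain} the Levi form of $\kappa\,\theta(\rho_2/\delta)$ has there a negative term of order $\kappa/\delta^2$. Where this happens inside the first gap, it can destroy what was achieved. So the second correction must be cut off near the first gap, where it is not needed. By \eqref{eq:product} the cutoff creates a cross term of order $\kappa/\delta$ without a sign. A profile that is linear in the gap has nothing to set against this term; an exponential profile does.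

\section{Adding a wall}\label{sec:step}

Let $\tau_0$ and $D$ be as in Theorem~\ref{thm:general}, and fix $c=3+\max_D|z|^2$. For $m\in\mathbb{C}^N$ with $|m|^2>c$ put
\[
\rho_m(z)=|z|^2-2\operatorname{Re}\langle z,m\rangle+c=|z-m|^2-(|m|^2-c).
\]
The walls $\{\rho_m=0\}$ are the spheres orthogonal to the sphere $\{|z|^2=c\}$; Example~\ref{ex:one} used $c=\frac{17}4$ and $m=(\frac92,0)$. We call $m$ \emph{rational} if its $2N$ real coordinates are rational.

\begin{lemma}\label{lem:walls}
\begin{enumerate}
\item[(a)] $\mathcal{L}_{\rho_m}(z;v)=|v|^2$ for all $z$ and $v$.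
\item[(b)] $R\rho_m\le\rho_m-3$ on $D$.
\item[(c)] For any two distinct points of $D$ there is a rational $m$ with $|m|^2>c$ such that $\rho_m$ is positive at one of the points and negative at the other.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $\rho_m-|z|^2$ is real-affine, and (b) follows from $R\rho_m=2|z|^2-2\operatorname{Re}\langle z,m\rangle=\rho_m+|z|^2-c$.

For (c), name the points $z,z'$ so that $|z|\le|z'|=:r$. Then $r>0$. Let $t=\operatorname{Re}\langle z,z'\rangle/r^2$. We have $t<1$ because $0<|z-z'|^2\le2r^2(1-t)$, and $|z|^2\ge t^2r^2$ by the Cauchy--Schwarz inequality. Take $m=\lambda z'$ with $\lambda$ real, so that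
\[
\rho_m(z')=r^2-2\lambda r^2+c,\qquad \rho_m(z)=|z|^2-2\lambda tr^2+c .
\]
For $2\lambda r^2=r^2+c$ we get $\rho_m(z')=0$ and
\[
\rho_m(z)\ge t^2r^2-t(r^2+c)+c=(1-t)(c-tr^2)>0,
\]
since $tr^2<r^2<c$. For slightly larger $\lambda$ we have $\rho_m(z')<0<\rho_m(z)$. This condition is open in $m$, so it holds for some rational $m$, and $\rho_m(z')<0$ forces $|m|^2>c$.
\end{proof}

Fix a smooth $\beta:\mathbb{R}\to[0,1]$ with $\beta=1$ on $(-\infty,1]$ and $\beta=0$ on $[2,\infty)$, and let $\Theta(s)=\int_{-\infty}^s e^t\beta(t)\,dt$. Then $\Theta$ is smooth and nondecreasing, $\Theta(s)=e^s$ for $s\le1$, $\Theta'(s)=0$ for $s\ge2$, and $0<\Theta\le e^2<8$.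

\begin{lemma}\label{lem:step}
Let $\tau\in C^\infty(\mathbb{C}^N,\mathbb{R})$ be strictly psh at every point of a compact, possibly empty, set $F\subset D$. Let $\rho=\rho_m$ and $\eta>0$. Then there are $\delta\in(0,1]$ and $\tilde\tau\in C^\infty(\mathbb{C}^N,\mathbb{R})$ such that
\begin{enumerate}
\item[(i)] $|\tilde\tau-\tau|\le\eta$ on $\mathbb{C}^N$;
\item[(ii)] $R\tilde\tau\le R\tau+\eta$ on $D$;
\item[(iii)] $\tilde\tau=\tau$ on a neighborhood of $F$;
\item[(iv)] $\tilde\tau$ is strictly psh at every point of $F\cup\{z\in D:|\rho(z)|\le\delta\}$.
\end{enumerate}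
\end{lemma}

\begin{proof}
\emph{The cutoff.} Let $W\supset F$ be the open set where $\tau$ is strictly psh. Choose a smooth $\psi:\mathbb{C}^N\to[0,1]$ that vanishes near $F$ and such that $Q=\operatorname{supp}(1-\psi)$ is a compact subset of $W$; if $F=\emptyset$, take $\psi\equiv1$ and $Q=\emptyset$. Put $\chi=\psi^2$. The point of taking a square is that $\partial\chi(v)=2\psi\,\partial\psi(v)$, so that $|\partial\chi(v)|^2=4\chi|\partial\psi(v)|^2$ vanishes to the same order as $\chi$. The derivatives of $\psi$ and $\chi$ vanish off $Q$, so there is $C>0$ with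
\begin{equation}\label{eq:C}
|R\chi|\le C,\qquad |\mathcal{L}_\chi(v)|\le C|v|^2,\qquad |\partial\chi(v)|^2\le C\chi|v|^2
\end{equation}
everywhere. By compactness there are $a,A>0$ with $\mathcal{L}_\tau(z;v)\ge a|v|^2$ for $z\in Q$ and $\mathcal{L}_\tau(z;v)\ge-A|v|^2$ for $z\in D$.

\emph{Height, then width.} Choose first $\kappa>0$ and then $\delta\in(0,1]$ with
\begin{equation}\label{eq:kappa}
8\kappa\le\eta,\qquad 8\kappa C\le\eta,\qquad 16\kappa C<a,\qquad \frac{\kappa}{e\delta}>A,
\end{equation}
and set
\[
h(t)=\kappa\,\Theta(t/\delta),\qquad \tilde\tau=\tau+\chi\,h(\rho).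
\]
Since $0<h<8\kappa$ and $0\le\chi\le1$, (i) holds, and (iii) holds because $\chi=0$ near $F$.

\emph{Proof of (ii).} We have $R(\chi h(\rho))=\chi h'(\rho)R\rho+h(\rho)R\chi$. In the first term $h'\ge0$, and $h'(\rho)\ne0$ only where $\rho<2\delta\le2$; at such points of $D$, Lemma~\ref{lem:walls}(b) gives $R\rho<0$. So the first term is at most $0$ on $D$. The second is at most $8\kappa C\le\eta$.

\emph{Proof of (iv).} On $F$ this follows from (iii). Let $z\in D$ with $|\rho(z)|\le\delta$, and write $h,h',h''$ for the values at $\rho(z)$. On $(-\infty,\delta]$ we have $h(t)=\kappa e^{t/\delta}$, and since $h$ is smooth its derivatives are those of this exponential also at $t=\delta$. Therefore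
\begin{equation}\label{eq:exp}
h'=\frac h\delta\ge\frac{\kappa}{e\delta},\qquad h''=\frac{h}{\delta^2}>0,\qquad h'=\sqrt{h\,h''}.
\end{equation}
By \eqref{eq:product}, \eqref{eq:chain} and Lemma~\ref{lem:walls}(a),
\begin{equation}\label{eq:levi}
\mathcal{L}_{\chi h(\rho)}(v)=h\,\mathcal{L}_\chi(v)+2h'\operatorname{Re}\big(\partial\chi(v)\overline{\partial\rho(v)}\big)+\chi h'|v|^2+\chi h''|\partial\rho(v)|^2 .
\end{equation}

Suppose $z\notin Q$. Then $\chi=1$ near $z$, the first two terms vanish, and the slope wins as in Example~\ref{ex:one}: $\mathcal{L}_{\tilde\tau}(v)\ge(-A+\kappa/(e\delta))|v|^2>0$ for $v\neq0$.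

Suppose $z\in Q$. Here $\tau$ is already strictly psh, and the task is to lose less than $a|v|^2$. By \eqref{eq:C}, the last identity in \eqref{eq:exp} and the inequality $2xy\le x^2+y^2$,
\[
2h'|\partial\chi(v)|\,|\partial\rho(v)|\le 2\cdot\sqrt{Ch}\,|v|\cdot\sqrt{\chi h''}\,|\partial\rho(v)|\le Ch|v|^2+\chi h''|\partial\rho(v)|^2 .
\]
The last term of \eqref{eq:levi} thus absorbs the cross term up to an error $Ch|v|^2$, which is bounded independently of $\delta$; this is why $\delta$ could be chosen last. Dropping $\chi h'|v|^2\ge0$, we obtain $\mathcal{L}_{\tilde\tau}(v)\ge(a-2Ch)|v|^2\ge(a-16\kappa C)|v|^2>0$ for $v\ne0$.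
\end{proof}

\section{Infinitely many walls: proof of Theorem~\ref{thm:general}}\label{sec:limit}

\subsection*{The limit function}
The set $\{|\tau_0|\le1\}$ is a closed subset of $D$, so there is $b>0$ with $R\tau_0\le-b$ on it. Let $\rho_1,\rho_2,\dots$ enumerate the functions $\rho_m$ with $m$ rational and $|m|^2>c$, and let $\eta_n=2^{-n-1}\min(1,b)$, so that $\sum_{n\ge1}\eta_n=\frac12\min(1,b)$. Start from $\tau_0$ and $F_0=\emptyset$. Given a smooth $\tau_{n-1}$ that is strictly psh at every point of the compact set $F_{n-1}\subset D$, apply Lemma~\ref{lem:step} to $\tau_{n-1},F_{n-1},\rho_n,\eta_n$, call the results $\delta_n$ and $\tau_n$, and put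
\[
F_n=F_{n-1}\cup\{z\in D:|\rho_n(z)|\le\delta_n\}.
\]
By (iv) the induction continues. By (i), $\tau_n$ converges uniformly to a continuous function $\tau$ with $|\tau-\tau_0|\le\frac12$. Hence $K=\{\tau\ge0\}$ satisfies
\[
\{\tau_0\ge\tfrac12\}\subset K\subset\{\tau_0\ge-\tfrac12\}\subset\operatorname{int}D .
\]
In particular $K$ is compact, and it contains a neighborhood of $0$ because $\tau_0(0)>\frac12$.

The corrections are small only in the uniform norm, so $\tau$ need not be smooth. In the gaps, however, the sequence is eventually constant. Put
\[
U_n=\{z\in\operatorname{int}D:|\rho_n(z)|<\delta_n\},\qquad U=\bigcup_nU_n,\qquad X_0=K\setminus U .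
\]
For $k>n$ we have $U_n\subset F_n\subset F_{k-1}$, so $\tau_k=\tau_{k-1}$ on $U_n$ by (iii). Thus $\tau=\tau_n$ on the open set $U_n$, and by (iv) the function $\tau$ is smooth and strictly psh on $U$.

\subsection*{$K$ is star-shaped}
Let $z\in K$ and $0<s<1$; the case $s=0$ is covered by $0\in K$. For smooth $f$ and $t>0$ we have $\frac{d}{dt}f(tz)=t^{-1}Rf(tz)$, so $t\mapsto\tau_0(tz)$ is nonincreasing. If $\tau_0(sz)\ge\frac12$, then $sz\in K$. Otherwise
\[
-\tfrac12\le\tau_0(z)\le\tau_0(tz)\le\tau_0(sz)<\tfrac12\qquad(s\le t\le1),
\]
so the segment from $sz$ to $z$ lies in $\{|\tau_0|\le1\}\subset D$. There (ii) gives $R\tau_n\le-b+\sum_k\eta_k\le-b/2$ for every $n$. Hence $\tau_n(sz)\ge\tau_n(z)$, and in the limit $\tau(sz)\ge\tau(z)\ge0$.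

Proposition~\ref{prop:criterion} now applies: $X_0$ is nonempty and compact, and
\begin{equation}\label{eq:between}
h_r(X)=\widehat X=\widehat K\quad\text{for every compact $X$ with } X_0\subset X\subset K .
\end{equation}

\subsection*{$X_0$ is totally disconnected}
Since $X_0\subset\operatorname{int}D$ and $X_0\cap U_n=\emptyset$, we have $|\rho_n|\ge\delta_n$ on $X_0$. So $\{x\in X_0:\rho_n(x)>0\}=\{x\in X_0:\rho_n(x)\ge\delta_n\}$ is open and closed in $X_0$. By Lemma~\ref{lem:walls}(c), any two points of $X_0$ are separated by one of these sets.

\subsection*{Removing isolated points}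
By Brouwer's theorem, a nonempty compact metrizable space that is totally disconnected and has no isolated points is homeomorphic to the middle-thirds Cantor set. The set $X_0$ may have isolated points, and \eqref{eq:between} allows us to attach to each of them a small Cantor set inside $K$.

The isolated points of $X_0$ form a finite or countable, possibly empty, sequence $x_1,x_2,\dots$, since $X_0$ has a countable base. Choose $r_i>0$ such that the closed ball of radius $r_i$ about $x_i$ meets $X_0$ only in $x_i$, and let $B_i$ be the open ball of radius $r_i/3$ about $x_i$. The $B_i$ are pairwise disjoint, because $|x_i-x_j|>\max(r_i,r_j)>(r_i+r_j)/3$ for $i\ne j$. There is a nondegenerate segment in $K$ with endpoint $x_i$: take $[0,x_i]$ if $x_i\ne0$, and a short segment in the neighborhood of $0$ contained in $K$ if $x_i=0$. In this segment choose a Cantor set $C_i\ni x_i$ with $C_i\subset B_i$ and diameter less than $1/i$. Let $X=X_0\cup\bigcup_iC_i\subset K$.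

\emph{$X$ is compact.} A sequence in $X$ with infinitely many terms in $X_0$, or in a single $C_i$, has a subsequence converging in $X$. Any other sequence has a subsequence $y_k\in C_{i_k}$ with $i_k\to\infty$. Then $|y_k-x_{i_k}|<1/i_k\to0$, and a limit point of $(x_{i_k})$ in $X_0$ is a limit point of $(y_k)$.

\emph{$X$ is totally disconnected.} We have $C_i=X\cap B_i$, since $B_i\cap X_0=\{x_i\}$ and $C_j\subset B_j$ misses $B_i$ for $j\neq i$. So the compact set $C_i$ is open and closed in $X$. A connected subset of $X$ that meets $C_i$ therefore lies in $C_i$, and one that meets no $C_i$ lies in $X_0$. In both cases it has at most one point.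

\emph{$X$ has no isolated points.} A point of $C_i$ is not isolated in $C_i$, and every other point of $X$ is a point of $X_0$ that is not isolated in $X_0$.

So $X$ is a Cantor set, and \eqref{eq:between} completes the proof of Theorem~\ref{thm:general}. \qed

\begin{remark}
The compactness of $D$ provides the constants $c$, $A$, $b$ and the compactness of $K$. The condition $\tau_0(0)>\frac12$ puts $0$ in the interior of $K$. The condition $R\tau_0\le0$ confines the relevant part of each ray to the zone $\{|\tau_0|\le1\}$, which contains the boundary of $K$, and the strict inequality on that zone leaves the margin $b$ that absorbs the unsigned errors $h(\rho)R\chi$ produced by the cutoffs.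
\end{remark}

\section{Location of the hull, dimension, and the algebra $P(X)$}\label{sec:more}

A suitable choice of $\tau_0$ places $X$ close to any given star-shaped set.

\begin{theorem}\label{thm:location}
Let $N\ge2$, let $L\subset\mathbb{C}^N$ be compact, nonempty and star-shaped, and let $\Omega\supset L$ be open. Then there is a Cantor set $X\subset\Omega$ with $L\subset h_r(X)=\widehat X$, and $\widehat X$ is star-shaped with nonempty interior. If $L$ is also polynomially convex, $X$ can be chosen with $L\subset h_r(X)=\widehat X\subset\Omega$.
\end{theorem}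

\begin{proof}
Intersecting $\Omega$ with a large ball, we may assume that it is bounded. We fit a smooth star-shaped domain between $L$ and $\Omega$. For $\omega$ in the unit sphere $S$ let
\[
r_L(\omega)=\max\{r\ge0:r\omega\in L\},\qquad r_\Omega(\omega)=\sup\{r\ge0:[0,r\omega]\subset\Omega\}.
\]
The function $r_L$ is upper semicontinuous: if $\omega_k\to\omega$ and $r_L(\omega_k)\to r$, then $r\omega\in L$ because $L$ is closed. The function $r_\Omega$ is finite and lower semicontinuous: if $r<r_\Omega(\omega)$, the compact segment $[0,r\omega]$ lies in $\Omega$, and so does $[0,r\omega']$ for $\omega'$ near $\omega$. Moreover $0\le r_L<r_\Omega$, because $[0,r_L(\omega)\omega]\subset L\subset\Omega$ and $\Omega$ is open. Hence each point of $S$ has a neighborhood on which $r_L<\lambda<r_\Omega$ for some constant $\lambda>0$. Take finitely many such neighborhoods covering $S$, with constants $\lambda_i$, and a smooth partition of unity $(\psi_i)$ subordinate to them. Then $f=\sum_i\lambda_i\psi_i$ is smooth and positive, and $r_L<f<r_\Omega$. The upper semicontinuous function $r_L/f$ attains a maximum on $S$, which is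 less than $1$, and the lower semicontinuous function $r_\Omega/f$ attains a minimum, which is greater than $1$. So there is $\mu\in(0,1)$ with
\[
r_L<(1-\mu)f,\qquad (1+\mu)f<r_\Omega .
\]

Let $g(z)=|z|/f(z/|z|)$ for $z\ne0$ and $g(0)=0$. This function is continuous, smooth off $0$, and $g(tz)=tg(z)$ for $t>0$, so $Rg=g$. Let $\sigma:[0,\infty)\to\mathbb{R}$ be smooth with $\sigma=2$ on $[0,1-\mu]$, $\sigma'<0$ on $(1-\mu,\infty)$ and $\sigma(1+\mu)=-1$; for instance, let $-\sigma'$ be the appropriate positive multiple of the function equal to $\exp(-1/(t-1+\mu))$ for $t>1-\mu$ and to $0$ otherwise. Put $\tau_0=\sigma\circ g$. It is smooth, being equal to $2$ near $0$. We have $R\tau_0=g\,\sigma'(g)\le0$, with strict inequality where $g>1-\mu$, hence where $|\tau_0|\le1$. The set $D=\{\tau_0\ge-1\}=\{g\le1+\mu\}$ is compact, and it lies in $\Omega$ because its points $r\omega$ have $r\le(1+\mu)f(\omega)<r_\Omega(\omega)$. Finally $g<1-\mu$ on $L$, so $\tau_0=2$ on $L$.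

Theorem~\ref{thm:general} gives $K$ and $X$ with $X\subset K\subset D\subset\Omega$ and $L\subset K\subset\widehat K=\widehat X=h_r(X)$, and $K$ contains a neighborhood of $0$. The hull $\widehat K$ is star-shaped: if $z\in\widehat K$, $s\in[0,1]$ and $p$ is a polynomial, then $w\mapsto p(sw)$ is a polynomial, so $|p(sz)|\le\max_{w\in K}|p(sw)|\le\max_K|p|$.

Now let $L$ be polynomially convex. Let $\Delta$ be a closed polydisc centered at $0$ whose interior contains $L$. For each $w$ in the compact set $\Delta\setminus\Omega$ there is a polynomial $p$ with $|p(w)|>\max_L|p|$, and after division by a constant $|p(w)|>1>\max_L|p|$. Finitely many of the open sets $\{|p|>1\}$, say for $p_1,\dots,p_k$, cover $\Delta\setminus\Omega$. The polynomial polyhedron $\Pi=\{z\in\Delta:|p_i(z)|\le1,\ i=1,\dots,k\}$ is compact, $L\subset\operatorname{int}\Pi$ and $\Pi\subset\Omega$. Also $\widehat\Pi=\Pi$, since the defining inequalities for the $p_i$ and the coordinates pass from $\Pi$ to $\widehat\Pi$. Apply the first part with $\operatorname{int}\Pi$ in place of $\Omega$; then $\widehat X\subset\widehat\Pi=\Pi\subset\Omega$.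
\end{proof}

For example, for every $r<1$ and $N\ge2$ there is a Cantor set $X\subset\mathbb{C}^N$ with
\[
\{|z|\le r\}\subset h_r(X)=\widehat X\subset\{|z|<1\}.
\]
Indeed, for $0\le r<1$ the ball $\{|z|\le r\}$ is polynomially convex: if $|w|>r$, the polynomial $z\mapsto\langle z,w\rangle$ has modulus at most $r|w|<|w|^2$ on it.

\begin{corollary}\label{cor:dim}
A Cantor set $X\subset\mathbb{C}^N$ with $X\subsetneq h_r(X)=\widehat X$ exists if and only if $N\ge2$. For $N=1$, every compact totally disconnected subset of $\mathbb{C}$ is polynomially convex, so its hulls are trivial.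
\end{corollary}

\begin{proof}
For $N\ge2$ take $X$ from Theorem~\ref{thm:location}: its hulls have interior and $X$ does not.

Let $X\subset\mathbb{C}$ be compact, nonempty and totally disconnected. We first show that $\mathbb{C}\setminus X$ is connected. It has exactly one unbounded component, so suppose that it has a bounded component $V$, and let $a\in V$. A compact totally disconnected metric space has a base of sets that are open and closed, so $X$ is a finite disjoint union of compact sets of diameter less than $\operatorname{dist}(a,X)$. Each of them lies in a disc that omits $a$, on which $z-a$ has a continuous logarithm. So $z-a=e^{g(z)}$ on $X$ with $g$ continuous, and $g$ extends continuously to $\mathbb{C}$ by Tietze's theorem. Define $G=e^g$ on $\overline V$ and $G(z)=z-a$ on $\mathbb{C}\setminus V$. These closed sets overlap in $\partial V\subset X$, where the definitions agree, so $G$ is continuous and zero-free on $\mathbb{C}$. On a large circle about $a$ we have $G(z)=z-a$, which has winding number $1$ about $0$, while the homotopy $G(a+s(z-a))$, $0\le s\le1$, shows that the winding number is $0$. This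 is a contradiction.

By Runge's theorem, a function holomorphic near a compact plane set with connected complement is a uniform limit of polynomials on that set. Given $a\notin X$, approximate $1/(z-a)$ on $X$ by a polynomial $q$ so closely that $p(z)=1-(z-a)q(z)$ has $\max_X|p|<1$. Since $p(a)=1$, we get $a\notin\widehat X$.
\end{proof}

Let $P(X)$ be the closure of the polynomials in the uniform norm on $X$. Since $\max_{\widehat X}|p-q|=\max_X|p-q|$ for polynomials $p,q$, a sequence of polynomials converging uniformly on $X$ to $f$ converges uniformly on $\widehat X$, to a limit that depends only on $f$. In this way the elements of $P(X)$ are continuous functions on $\widehat X$.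

\begin{corollary}\label{cor:algebra}
Let $X$ be as in Theorem~\ref{thm:general} or Theorem~\ref{thm:location}.
\begin{enumerate}
\item[(1)] $f(\widehat X)=f(X)$ for every $f\in P(X)$. So an element of $P(X)$ is invertible in $P(X)$ as soon as it has no zero on the Cantor set $X$, although $\widehat X$ has interior.
\item[(2)] Every compact $Y$ with $X\subset Y\subset\widehat X$ satisfies $h_r(Y)=\widehat Y=\widehat X$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) Let $z\in\widehat X$ and let $p_j$ be polynomials with $p_j\to f$ uniformly on $\widehat X$. As $z\in h_r(X)$, there are $x_j\in X$ with $p_j(x_j)=p_j(z)$. Along a subsequence $x_j\to x\in X$, and $f(x)=\lim p_j(x_j)=\lim p_j(z)=f(z)$.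

If $f$ has no zero on $X$, it follows that $\gamma=\min_{\widehat X}|f|>0$. Choose a polynomial $p$ with $|f-p|<\gamma/3$ on $\widehat X$. Then $|p|>2\gamma/3$ on $\widehat X$, so $1/p\in P(X)$ by the Oka--Weil theorem, and $u=1-f/p\in P(X)$ satisfies $|u|<\frac12$. Hence $1/f=(1/p)\sum_{k\ge0}u^k\in P(X)$.

(2) We have $\widehat X=h_r(X)\subset h_r(Y)\subset\widehat Y\subset\widehat X$, the last inclusion because $\widehat X$ is polynomially convex.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Izzo} Alexander J. Izzo, \emph{No topological condition implies equality of polynomial and rational hulls}, arXiv:1806.06160 (2018).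
\end{thebibliography}
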